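
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{A non-liftable Calabi--Yau threefold\\ on which Kodaira vanishing holds}


\begin{abstract}
Over every algebraically closed field $K$ of characteristic $3$ we exhibit a Calabi--Yau threefold $X$ that lifts neither to characteristic $0$ nor to $W_2(K)$, but satisfies $H^i(X,L^{-1})=0$ for all ample line bundles $L$ and all $i<3$. It is a pencil of supersingular Kummer surfaces. Non-liftability follows from $H^3_{dR}(X/K)=0$ and $H^3(X,\mathcal O_X)\neq 0$. Kodaira vanishing is transferred to $X$ from a purely inseparable, generically finite cover of a double cover of $X$; this cover, together with an exceptional boundary divisor, does lift to $W_2(K)$. The construction and both arguments work in every characteristic $p\ge 3$, with $\omega_X$ the pullback of $\mathcal O_{\mathbb P^1}(p-3)$.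
\end{abstract}


\section{Introduction}

\subsection*{The question}
Let $K$ be an algebraically closed field of characteristic $p>0$. A \emph{Calabi--Yau threefold} over $K$ is a smooth projective variety $X$ of dimension $3$ with $\omega_X\cong\mathcal O_X$ and $H^1(X,\mathcal O_X)=H^2(X,\mathcal O_X)=0$. A \emph{lifting} of $X$ to a local ring $R$ with residue field $K$ is a scheme $\mathcal X$, flat and proper over $\operatorname{Spec}R$, together with an isomorphism $\mathcal X\times_{\operatorname{Spec} R}\operatorname{Spec}K\cong X$. We say that $X$ is \emph{liftable to characteristic $0$} if it lifts to some complete discrete valuation ring of characteristic $0$ with residue field $K$ (ramification is allowed), and that $X$ is \emph{$W_2(K)$-liftable} if it lifts to the ring $W_2(K)$ of Witt vectors of length $2$. Finally, \emph{Kodaira vanishing holds on $X$} if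
\[
H^i(X,L^{-1})=0\qquad\text{for every ample line bundle $L$ on $X$ and every } i<\dim X .
\]
On a Calabi--Yau threefold Serre duality turns this into $H^j(X,L)=0$ for $j>0$: an ample line bundle has no higher cohomology, so that $h^0(L)=\chi(L)$.

Liftability enters through the theorem of Deligne and Illusie \cite{DI}: if $X$ is smooth projective with $\dim X\le p$ and $X$ is $W_2(K)$-liftable, then Kodaira vanishing holds on $X$. The proof decomposes the de Rham complex of $X$ and compares the cohomology of $L^{-1}$ with that of $L^{-p}$, $L^{-p^2}$, and so on. Is liftability necessary? Some Calabi--Yau threefolds in characteristic $2$ or $3$ cannot be lifted to characteristic $0$. For instance, the Hirokado variety (in characteristic $3$) and the Schr\"oer variety are not even $W_2(K)$-liftable, by a result of Ekedahl, so the criterion is silent about them. Takayama \cite{Takayama} remarks that, as far as he is aware, it is not known whether Kodaira vanishing holds on any non-liftable Calabi--Yau threefold in positive characteristic. This leads to the question we answer: \emph{is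 there a Calabi--Yau threefold that lifts neither to characteristic $0$ nor to $W_2(K)$, and on which Kodaira vanishing holds?}

\begin{theorem}\label{thm:main}
Let $p\ge 3$ be a prime and $K$ an algebraically closed field of characteristic $p$. The smooth projective threefold $X$ constructed in Section~\ref{sec:kummer}, with its morphism $f:X\to\mathbb P^1$ whose fibers are Kummer surfaces, has the following properties.
\begin{enumerate}
\item[(i)] $\omega_X\cong f^*\mathcal O(p-3)$, $H^1(X,\mathcal O_X)=H^2(X,\mathcal O_X)=0$ and $h^3(X,\mathcal O_X)=p-2$.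
\item[(ii)] $H^3_{dR}(X/K)=0$. Consequently $X$ is liftable neither to characteristic $0$ nor to $W_2(K)$.
\item[(iii)] $H^i(X,L^{-1})=0$ for every ample line bundle $L$ on $X$ and every $i<3$.
\end{enumerate}
\end{theorem}

For $p=3$, part (i) says that $X$ is a Calabi--Yau threefold.

\begin{corollary}
The answer to the question is yes: over every algebraically closed field of characteristic $3$ there is a Calabi--Yau threefold that is liftable neither to characteristic $0$ nor to $W_2(K)$ and on which Kodaira vanishing holds.
\end{corollary}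

For $p\ge5$ the threefold $X$ is not Calabi--Yau, since $\omega_X\cong f^*\mathcal O(p-3)$ is nontrivial.

\subsection*{Why it does not lift}
In characteristic $0$, and also for a $W_2(K)$-liftable variety when $p\ge3$, the group $H^3(X,\mathcal O_X)$ contributes to $H^3_{dR}(X)$. Here the first is nonzero and the second is zero. So the decomposition on which the Deligne--Illusie proof rests really fails on $X$, and one could well expect Kodaira vanishing to fail with it.

\subsection*{Why Kodaira vanishing survives}
Let $A=E\times E$ with $E$ a supersingular elliptic curve. The threefold $X$ is the Kummer pencil (Schr\"oer's construction) of a Moret-Bailly family $g:Y\to\mathbb P^1$ of abelian surfaces, which is a quotient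
\[
\pi: A\times\mathbb P^1\longrightarrow Y=(A\times\mathbb P^1)/\mathcal G
\]
by an infinitesimal group scheme of order $p$ that varies with the point of $\mathbb P^1$. The threefold $Y$ does not lift to $W_2(K)$, but $A\times\mathbb P^1$ and every fiber of $g$ do. The quotient $\pi_*\mathcal O_{A\times\mathbb P^1}/\mathcal O_Y$ is filtered by line bundles pulled back from $\mathbb P^1$. For $N$ ample on $Y$, vanishing on the fibers makes $H^2(Y,N^{-1})\to H^2(A\times\mathbb P^1,\pi^*N^{-1})$ injective, and the target is zero because $A\times\mathbb P^1$ lifts. This is the whole idea; Section~\ref{sec:model} carries it out on $Y$ in half a page. Passing to $X$ requires blowing up the $2$-torsion sections of $Y$, and then the corresponding inseparable cover becomes singular. Section~\ref{sec:kodaira} resolves it, shows that the resolution and its exceptional divisor lift to $W_2(K)$, and uses that divisor to compensate for the fact that the pullback of an ample bundle to the resolution is no longer ample.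

\subsection*{Conventions}
From now on $p\ge3$. For a $K$-scheme $S$ let $S'$ be its Frobenius twist and $\mathrm{Fr}:S\to S'$ the relative Frobenius, a $K$-morphism and a homeomorphism. If $S$ is smooth we regard $\mathcal O_{S'}$ as the subsheaf of $p$-th powers in $\mathrm{Fr}_*\mathcal O_S$. The complex $\mathrm{Fr}_*\Omega^\bullet_S$ is $\mathcal O_{S'}$-linear, and the Cartier isomorphism identifies its $i$-th cohomology sheaf with $\Omega^i_{S'}$; in degree $0$ this says $\ker d=\mathcal O_{S'}$. \emph{\'Etale coordinates} on $S$ are functions that define an \'etale map to affine space. A superscript $+$ denotes invariants under an involution $-1$; this is an exact operation because $p\neq2$.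

\section{A family of supersingular abelian surfaces}\label{sec:family}

\subsection{The vector field on the elliptic curve}
Let $E$ be a supersingular elliptic curve over $K$ (there is one over every algebraically closed field of characteristic $p$) and $\delta\ne0$ an invariant vector field on it. Supersingularity is used in three equivalent forms: $\delta^p=0$; the kernel $E[\mathrm{Fr}]$ is isomorphic to $\alpha_p$; and Frobenius is zero on $H^1(E,\mathcal O_E)$. The derivation $\delta$ kills $p$-th powers, so it is $\mathcal O_{E'}$-linear on $\mathrm{Fr}_*\mathcal O_E$.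

\begin{lemma}\label{lem:z}
\begin{enumerate}
\item[(a)] Locally on $E$ there is a function $z$ with $\delta z=1$. It is unique up to adding a section of $\mathcal O_{E'}=\ker\delta$.
\item[(b)] $\mathrm{Fr}_*\mathcal O_E=\bigoplus_{0\le i<p}\mathcal O_{E'}z^i$. The function $z$ is an \'etale coordinate on $E$, and $\zeta:=z^p$ is an \'etale coordinate on $E'$.
\item[(c)] The form $d\zeta$ on $E'$ does not depend on the choice of $z$. It is a global, nowhere vanishing form.
\end{enumerate}
\end{lemma}

\begin{proof}
The fiber of $\mathrm{Fr}_*\mathcal O_E$ at a point is $K[z_0]/(z_0^p)$, with $z_0$ a uniformizer, and $\delta z_0$ is a unit. So $\delta$ induces on it a unit times $d/dz_0$, whose kernel is $K$. This endomorphism is nilpotent with one-dimensional kernel, hence a single Jordan block of size $p$. Therefore the fiber rank of $\delta$ is $p-1$ everywhere and that of $\delta^{p-1}$ is $1$ everywhere, so $\operatorname{im}\delta$ and $\ker\delta^{p-1}$ are subbundles of rank $p-1$. Since $\delta^p=0$ the first is contained in the second, and they coincide. As $\delta^{p-1}(1)=0$,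 locally $1=\delta z$ for some $z$. Moreover $\ker\delta$ is a line subbundle containing the nowhere vanishing section $1$, so $\ker\delta=\mathcal O_{E'}$. This proves (a).

Since $\delta^iz^i=i!\neq0$ for $i<p$ and $\delta^{i+1}z^i=0$, the elements $1,z,\dots,z^{p-1}$ form a basis in each fiber, adapted to the filtration by the $\ker \delta^{i}$. Because $\delta z=1$, the form $dz$ generates $\Omega^1_E$, so $z$ is an \'etale coordinate. The $p$-th power map is an isomorphism of sheaves of rings $\mathcal O_E\to\mathcal O_{E'}$, semilinear over the Frobenius of $K$, that takes $z$ to $\zeta$; so $\zeta$ is an \'etale coordinate on $E'$. This proves (b). Replacing $z$ by $z+c$ with $c\in\mathcal O_{E'}$ replaces $\zeta$ by $\zeta+c^p$, where $c^p$ is a $p$-th power of a function on $E'$; hence $d\zeta$ is unchanged. It does not vanish by (b).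
\end{proof}

\subsection{The quotient}
Let $A=E\times E$ and $B=A'$, with invariant vector fields $\delta_1,\delta_2$ from the two factors; then $A[\mathrm{Fr}]\cong\alpha_p^2$. On $\mathbb P^1$ with homogeneous coordinates $\lambda=(\lambda_0:\lambda_1)$ let $U_0=\{\lambda_0\ne0\}$ with coordinate $t=\lambda_1/\lambda_0$, and $U_1=\{\lambda_1\neq0\}$ with coordinate $s=\lambda_0/\lambda_1$. A point $\lambda$ is a line in $\operatorname{Lie}A$, and we divide $A$ by the corresponding copy of $\alpha_p$. Precisely, let $\mathcal G\subset A[\mathrm{Fr}]\times\mathbb P^1$ be the finite flat subgroup scheme of order $p$ that is the image of $a\mapsto(a,ta)$ over $U_0$ and of $a\mapsto(sa,a)$ over $U_1$; here $a$ runs through $E[\mathrm{Fr}]\cong\alpha_p$, on which functions on the base act by scalar multiplication in $\alpha_p\subset\mathbb G_a$. It is of height one and corresponds to the relative vector field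
\[
D=\lambda_0\delta_1+\lambda_1\delta_2\in\operatorname{Lie}A\otimes H^0(\mathbb P^1,\mathcal O(1)),\qquad D^p=0 ,
\]
where $D^p=0$ because $\delta_1,\delta_2$ commute and $\delta_i^p=0$. Put $V_0=A\times\mathbb P^1$ and
\[
V_0\xrightarrow{\ \pi\ }Y:=V_0/\mathcal G\xrightarrow{\ \mu\ }B\times\mathbb P^1,\qquad \mu\pi=\mathrm{Fr}_A\times\mathrm{id}.
\]
Then $g:Y\to\mathbb P^1$ is an abelian scheme, $Y$ is projective (it is finite over $B\times\mathbb P^1$), and $\mathcal O_Y$ is the kernel of $D$ on $\pi_*\mathcal O_{V_0}$.

\begin{lemma}[Local form]\label{lem:local}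
Let $x_1,x_2$ be local functions on the two factors as in Lemma~\ref{lem:z}, so that $\delta_ix_j=\delta_{ij}$ (Kronecker's symbol), and put $\xi_i=x_i^p$. Over $U_0$ let $u=x_2-tx_1$. Then
\begin{equation}\label{eq:local}
\mathcal O_Y=\mathcal O_{B\times U_0}[u]/(u^p-\xi_2+t^p\xi_1),\qquad
\mathcal O_{V_0}=\bigoplus_{0\le i<p}\mathcal O_Y\,x_1^i,\qquad x_1^p=\xi_1 .
\end{equation}
The functions $(u,\xi_1,t)$ are \'etale coordinates on $Y$ and $(x_1,u,t)$ are \'etale coordinates on $V_0$. In $\Omega^1_Y$ one has $d\xi_2=t^p\,d\xi_1$. The same holds over $U_1$ with $(v,\xi_2,x_2,s)$ in place of $(u,\xi_1,x_1,t)$, where $v:=x_1-sx_2$; in particular $d\xi_1=s^p\,d\xi_2$ there. On the overlap $v=-su$.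
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:z}(b), $\mathcal O_{V_0}=\mathcal O_{B\times U_0}[x_1,x_2]/(x_1^p-\xi_1,\,x_2^p-\xi_2)$. Replacing the variable $x_2$ by $u$ we get $\mathcal O_{B\times U_0}[x_1,u]/(x_1^p-\xi_1,\,u^p-(\xi_2-t^p\xi_1))$, which is free with basis $u^jx_1^i$, $0\le i,j<p$. Over $U_0$ we have $D=\delta_1+t\delta_2$, hence $Du=0$ and $Dx_1=1$: on this basis $D$ is $\partial/\partial x_1$. Its kernel is spanned by the $u^j$, and \eqref{eq:local} follows. The functions $(\xi_1,\xi_2,t)$ are \'etale coordinates on $B\times U_0$, hence so are $(\xi_1,w,t)$ with $w=\xi_2-t^p\xi_1$, because $dw=d\xi_2-t^pd\xi_1$. As $Y$ arises by adjoining $u$ with $u^p=w$, it is \'etale over the affine space with coordinates $(\xi_1,u,t)$, and $0=d(u^p)=d\xi_2-t^pd\xi_1$ on $Y$. The statement about $V_0$ is clear from $u=x_2-tx_1$.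
\end{proof}

\subsection{Two consequences}
\emph{The filtration of $\pi_*\mathcal O_{V_0}$.} The field $D$ is an $\mathcal O_Y$-linear map $\pi_*\mathcal O_{V_0}\to\pi_*\mathcal O_{V_0}\otimes g^*\mathcal O(1)$. So $D^i$ embeds $\ker D^{i+1}/\ker D^i$ into $\ker D\otimes g^*\mathcal O(i)=g^*\mathcal O(i)$, and it is onto for $i<p$ because $D^ix_1^i=i!$ over $U_0$, and similarly with $x_2$ over $U_1$. Since $D^p=0$,
\begin{equation}\label{eq:filtration}
\pi_*\mathcal O_{V_0}\ \text{ is filtered with graded pieces }\ \mathcal O_Y,\ g^*\mathcal O(1),\ \dots,\ g^*\mathcal O(p-1),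
\end{equation}
the first step being the subsheaf $\mathcal O_Y$.

\emph{The canonical sheaf.} The local form $e_0=du\wedge d\xi_1$ generates $\omega_{Y/\mathbb P^1}$ over $U_0$. It is independent of choices: replacing $x_i$ by $x_i+c_i$ with $c_i\in \mathcal O_{E'}$ leaves $d\xi_1$ unchanged and changes $du$, in $\Omega^1_{Y/U_0}$, by $dc_2-t\,dc_1$, which is a combination of $d\xi_2=t^pd\xi_1$ and $d\xi_1$. So $e_0$ is a generator over all of $g^{-1}(U_0)$, and likewise $e_1=dv\wedge d\xi_2$ over all of $g^{-1}(U_1)$. On the overlap, relatively over $\mathbb P^1$,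
\[
e_1=(-s\,du)\wedge(t^p\,d\xi_1)=-t^{p-1}e_0 .
\]
Therefore, using $\omega_{\mathbb P^1}=\mathcal O(-2)$ and relative duality,
\begin{equation}\label{eq:canonical}
\omega_{Y/\mathbb P^1}\cong g^*\mathcal O(p-1),\qquad \omega_Y\cong g^*\mathcal O(p-3),\qquad R^2g_*\mathcal O_Y\cong\mathcal O(1-p).
\end{equation}

\section{The Kummer pencil and its coherent cohomology}\label{sec:kummer}

Why not stay with $Y$? It has too much cohomology: by \eqref{eq:filtration} there is an exact sequence $0\to\mathcal O_Y\to\ker D^2\to g^*\mathcal O(1)\to0$ with $H^0(\ker D^2)\subset H^0(V_0,\mathcal O)=K$, so the two-dimensional space $H^0(g^*\mathcal O(1))$ embeds into $H^1(Y,\mathcal O_Y)$. Dividing by $-1$ removes the odd cohomology.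

\subsection{Construction of $X$}
As $p$ is odd, $Y[2]$ is finite \'etale of degree $16$ over the simply connected curve $\mathbb P^1$. It consists of $16$ disjoint sections, namely
\[
T_P=\pi(\{P\}\times\mathbb P^1),\qquad P\in A[2](K),
\]
since $\ker \pi$ has odd order. Put $T=\bigcup_PT_P$; this is the fixed scheme of $-1$. On the normal bundle of the zero section $-1$ acts as $-1$, and near $T_P$ the involution is its own conjugate under translation by $T_P$. So $-1$ acts as $-1$ on the normal bundle of $T$.

Let $I$ be the ideal of $T$ and $\sigma:\widetilde Y\to Y$ the blow-up of $T$, with exceptional divisor $\mathcal E$. On a $(-1)$-invariant affine neighborhood of a point of $T$ choose generators $a_1,a_2$ of $I$ and put $y_i=\frac12(a_i-(-1)^*a_i)$. Then $y_i\equiv a_i$ modulo $I^2$, so after shrinking $y_1,y_2$ still generate $I$; they are anti-invariant, and together with an affine coordinate $t$ of $\mathbb P^1$, which is invariant, they are \'etale coordinates. In the chart $y_1=w$, $y_2=wy$ of the blow-up, $-1$ lifts to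
\begin{equation}\label{eq:involution}
(w,y,t)\longmapsto(-w,y,t),\qquad\mathcal E=\{w=0\}.
\end{equation}
The other chart is similar. Thus the involution acts on $\widetilde Y$ with fixed locus the smooth divisor $\mathcal E$. Let $X=\widetilde Y/\pm1$ and $\varpi:\widetilde Y\to X$. By \eqref{eq:involution} the completed local ring of $X$ at the image of a point of $\mathcal E$ is $K[[w^2,y,t]]$ (after translating $y,t$), so $X$ is smooth with local coordinates $(w^2,y,t)$ there. Moreover $\varpi_*\mathcal O_{\widetilde Y}=\mathcal O_X\oplus w\mathcal O_X$ near such a point, since an anti-invariant function vanishes on $\mathcal E$. As a finite quotient of a projective variety, $X$ is projective. Write $\tilde f:\widetilde Y\to\mathbb P^1$ and $f:X\to\mathbb P^1$ for the projections. Since $T$ consists of sections, the fiber $\widetilde Y_\lambda$ is the blow-up of the abelian surface $Y_\lambda$ in its $16$ two-torsion points, and the fiber of $f$ over $\lambda$ is the Kummer surface $\widetilde Y_\lambda/\pm1$.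

\subsection{Proof of Theorem~\ref{thm:main}(i)}
The involution acts as $-1$ on the conormal bundle of the zero section of $g$, which has rank $2$, hence trivially on its determinant $g_*\omega_{Y/\mathbb P^1}$. So a local generator of $\omega_Y=g^*\mathcal O(p-3)$ that comes from $\mathbb P^1$ is an invariant form. Its pullback to $\widetilde Y$ has divisor $\mathcal E$, because the center $T$ has codimension $2$. In the coordinates \eqref{eq:involution} it equals $\epsilon\, w\,dw\wedge dy\wedge dt=\frac12\epsilon\, d(w^2)\wedge dy\wedge dt$ with an invariant unit $\epsilon$, so it descends to a generator of $\omega_X$. Hence $\omega_X\cong f^*\mathcal O(p-3)$.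

Next, $H^n(X,\mathcal O_X)=H^n(\widetilde Y,\mathcal O)^+=H^n(Y,\mathcal O)^+$. The involution acts on $R^bg_*\mathcal O_Y=\Lambda^bR^1g_*\mathcal O_Y$ as $(-1)^b$. So in the invariant part of the Leray spectral sequence only $H^a(\mathbb P^1,\mathcal O)$ (for $b=0$) and $H^a(\mathbb P^1,\mathcal O(1-p))$ (for $b=2$, by \eqref{eq:canonical}) remain. The only nonzero groups among these are $H^0(\mathcal O)=K$, in total degree $0$, and $H^1(\mathcal O(1-p))$, of dimension $p-2$, in total degree $3$. \qed

\section{De Rham cohomology and non-liftability}\label{sec:derham}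

We prove Theorem~\ref{thm:main}(ii). First we reduce from $X$ to $Y$. Then $H^3_{dR}(Y)^+$ becomes a computation on $\mathbb P^1$ with the second exterior power of the Gauss--Manin bundle, whose pieces are Frobenius pullbacks of very small line bundles.

\subsection{From $X$ to $Y$}

\begin{lemma}\label{lem:XtoY}
If $H^3_{dR}(Y)^+=0$, then $H^3_{dR}(X)=0$.
\end{lemma}

\begin{proof}
\emph{From $X$ to $\widetilde Y$.} We have $\Omega_X^\bullet=(\varpi_*\Omega_{\widetilde Y}^\bullet)^+$. Away from $\mathcal E$ this holds because $\varpi$ is \'etale. In the coordinates \eqref{eq:involution} an invariant form is a combination of products of $dy,dt$ with invariant coefficients and of $dw\wedge(\text{products of }dy,dt)$ with anti-invariant coefficients; the latter are $w$ times an invariant function, and $w\,dw=\frac12d(w^2)$. As $\varpi$ is finite, $H^3_{dR}(X)=H^3_{dR}(\widetilde Y)^+$.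

\emph{From $\widetilde Y$ to $Y$.} It suffices to show that the equivariant map $\sigma^*:H^3_{dR}(Y)\to H^3_{dR}(\widetilde Y)$ is surjective, because then it is surjective on invariants. We compute $R\sigma_*\Omega^i_{\widetilde Y}$. First, $\sigma_*\Omega^i_{\widetilde Y}=\Omega^i_Y$: the left side is torsion free, the two agree off $T$, $\Omega_Y^i$ is locally free and $T$ has codimension $2$. Next consider the exact sequence
\[
0\to\Omega^i_{\widetilde Y}(\log\mathcal E)(-\mathcal E)\to\Omega^i_{\widetilde Y}\to\Omega^i_{\mathcal E}\to0 .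
\]
We claim that $R^1\sigma_*$ of its first term vanishes. Put $\mathcal O_{\mathcal E}(1)=\mathcal O_{\mathcal E}(-\mathcal E)$, which has degree $1$ on the fibers $\mathbb P^1$ of $\mathcal E\to T$. For $m\ge1$ the residue sequence shows that $\Omega^i_{\widetilde Y}(\log\mathcal E)(-m\mathcal E)|_{\mathcal E}$ is an extension of $\Omega^{i-1}_{\mathcal E}(m)$ by $\Omega^i_{\mathcal E}(m)$. On a fiber of $\mathcal E\to T$ it is filtered by copies of $\mathcal O(m)$ and $\mathcal O(m-2)$, so its $R^1$ vanishes. Hence
\[
R^1\sigma_*\bigl(\Omega^i_{\widetilde Y}(\log\mathcal E)(-(m+1)\mathcal E)\bigr)\to R^1\sigma_*\bigl(\Omega^i_{\widetilde Y}(\log\mathcal E)(-m\mathcal E)\bigr)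
\]
is surjective for $m\ge1$. As $-\mathcal E$ is $\sigma$-ample, these sheaves vanish for $m\gg0$, hence for $m=1$.

Write $\epsilon:\mathcal E\to T$. The fibers of $\sigma$ have dimension $\le1$, so $R^j\sigma_*=0$ for $j\ge2$ and
\[
R^1\sigma_*\Omega^i_{\widetilde Y}\cong R^1\epsilon_*\Omega^i_{\mathcal E}\cong\Omega_T^{i-1},
\]
the last step by $0\to\epsilon^*\Omega^i_T\to\Omega^i_{\mathcal E}\to\epsilon^*\Omega^{i-1}_T\otimes\Omega^1_{\mathcal E/T}\to0$, since $R^1\epsilon_*\mathcal O_{\mathcal E}=0$ and $R^1\epsilon_*\Omega^1_{\mathcal E/T}=\mathcal O_T$. So the cone of $\Omega_Y^\bullet\to R\sigma_*\Omega^\bullet_{\widetilde Y}$ is filtered, by form degree, with graded pieces $\Omega_T^{i-1}[-i-1]$, $i\ge1$. Its $\mathbb H^3$ is built from subquotients of $H^{2-i}(T,\Omega_T^{i-1})$, that is, of $H^1(T,\mathcal O_T)$ and $H^0(T,\Omega_T^1)$. Both vanish because $T$ is a union of disjoint copies of $\mathbb P^1$. So $\sigma^*$ is surjective on $H^3_{dR}$.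
\end{proof}

\subsection{Gauss--Manin}
Let $\mathcal H^b=H^b_{dR}(Y/\mathbb P^1)$ with its Gauss--Manin connection $\nabla$, and $\mathcal H=\mathcal H^1$. For abelian schemes the sheaves $\mathcal H^b=\Lambda^b\mathcal H$ are locally free and commute with base change, and the Hodge--de Rham spectral sequence degenerates \cite[2.5.2]{BBM}. The involution acts on $\mathcal H^b$ as $(-1)^b$.

\begin{lemma}\label{lem:GM}
If $\mathbb H^1\bigl(\mathbb P^1,[\Lambda^2\mathcal H\xrightarrow{\nabla}\Lambda^2\mathcal H\otimes\Omega^1_{\mathbb P^1}]\bigr)=0$, then $H^3_{dR}(Y)^+=0$.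
\end{lemma}

\begin{proof}
The long exact sequence of
$0\to g^*\Omega^1_{\mathbb P^1}\otimes\Omega^{\bullet-1}_{Y/\mathbb P^1}\to\Omega_Y^\bullet\to\Omega_{Y/\mathbb P^1}^\bullet\to0$
has connecting map $\nabla$ (Katz--Oda), and gives
\[
0\to\operatorname{coker}(\nabla|\mathcal H^{b-1})\to R^bg_*\Omega_Y^\bullet\to\ker(\nabla|\mathcal H^b)\to0 .
\]
On invariants only the terms with even index survive: $(R^2g_*\Omega^\bullet_Y)^+=\ker(\nabla|\mathcal H^2)$ and $(R^3g_*\Omega_Y^\bullet)^+=\operatorname{coker}(\nabla|\mathcal H^2)$. All these sheaves are coherent on the Frobenius twist $\mathbb P^{1\prime}$, so they have cohomology only in degrees $0$ and $1$. By the Leray spectral sequence $H^3_{dR}(Y)^+$ is an extension of subquotients of $H^0(\operatorname{coker}(\nabla|\mathcal H^2))$ and $H^1(\ker(\nabla|\mathcal H^2))$. These two groups are the outer terms of the exact sequence $0\to H^1(\ker\nabla)\to\mathbb H^1\to H^0(\operatorname{coker}\nabla)\to0$ for the two-term complex of the lemma.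
\end{proof}

For a line bundle $M$ on $\mathbb P^{1\prime}$, the bundle $\mathrm{Fr}^*M$ carries the \emph{canonical connection}, which kills the local sections of $M$. Conversely, by Cartier descent, a bundle with connection of $p$-curvature $0$ is $\mathrm{Fr}^*(\ker \nabla)$ with its canonical connection. This applies to every horizontal subbundle of $(\mathcal O^n,d)$.

\begin{lemma}\label{lem:window}
$\mathbb H^1(\mathbb P^1,(\mathrm{Fr}^*M,\nabla^{\mathrm{can}}))=0$ if and only if $-1\le\deg M\le1$.
\end{lemma}

\begin{proof}
The complex is $M\otimes\mathrm{Fr}_*\Omega^\bullet_{\mathbb P^1}$. By the Cartier isomorphism $\ker\nabla=M$ and $\operatorname{coker}\nabla=M\otimes\Omega^1_{\mathbb P^{1\prime}}=M(-2)$. So $\mathbb H^1$ is an extension of $H^0(M(-2))$ by $H^1(M)$. The first vanishes exactly when $\deg M\le1$, the second exactly when $\deg M\ge-1$.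
\end{proof}

We now show that only degrees in this window occur. The tool is to squeeze $Y$ between two constant families, through $V_0\to Y\to B\times\mathbb P^1$.

\begin{proposition}\label{prop:H}
There are horizontal subbundles $0\subset\mathcal K\subset\mathcal I\subset\mathcal H$, with $\mathcal K$ of rank $1$ and $\mathcal I$ of rank $3$, and horizontal isomorphisms
\[
\mathcal K\cong\mathrm{Fr}^*\mathcal O(1),\qquad \mathcal I/\mathcal K\cong(\mathcal O^2,d),\qquad \mathcal H/\mathcal I\cong\mathrm{Fr}^*\mathcal O(-1),
\]
with canonical connections on the Frobenius pullbacks.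
\end{proposition}

\begin{proof}
Put $H_A=H^1_{dR}(A)$, $H_B=H^1_{dR}(B)$, both of dimension $4$, and $\Omega_B=H^0(B,\Omega^1)$. By Lemma~\ref{lem:z}(c) the forms $d\xi_1,d\xi_2$ are globally defined on $B$, and they span $\Omega_B$. Pulling back along $\mu$ and $\pi$ gives horizontal maps
\[
H_B\otimes\mathcal O\xrightarrow{\ \alpha\ }\mathcal H\xrightarrow{\ \beta\ }H_A\otimes\mathcal O,\qquad\beta\alpha=\mathrm{Fr}_A^*\otimes1 .
\]

\emph{The map $\mathrm{Fr}_A^*$.} On forms, $\mathrm{Fr}_A^*:\Omega^\bullet_B\to\mathrm{Fr}_*\Omega^\bullet_A$ is zero in positive degrees. So it factors as $\Omega_B^\bullet\to\mathcal O_B\to\mathrm{Fr}_*\Omega_A^\bullet$, where $\mathcal O_B=\ker d$ is the zeroth cohomology sheaf of the last complex. On $H^1_{dR}$ it is the composite of the surjection $H_B\to H^1(B,\mathcal O_B)$, with kernel $\Omega_B$, and the edge map $H^1(B,\mathcal O_B)\to H_A$ of the conjugate spectral sequence, which is injective. Hence $\ker\mathrm{Fr}_A^*=\Omega_B$, and the image $C$ has dimension $2$. The composite $H^1(B,\mathcal O_B)\to H_A\to H^1(A,\mathcal O_A)$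 is Frobenius, which is zero as $E$ is supersingular. So $C\subset H^0(A,\Omega^1)$, and by dimension $C=H^0(A,\Omega^1)$.

\emph{$\beta$ has rank $3$ at every $\lambda\in\mathbb P^1$.} Its image contains $C=\ker(H_A\to H^1(A,\mathcal O_A))$. The map $H^1(Y_\lambda,\mathcal O)\to H^1(A,\mathcal O)$ is the tangent map of $\operatorname{Pic}^0_{Y_\lambda}\to\operatorname{Pic}^0_A$, whose kernel is the Cartier dual of $\mathcal G_\lambda\cong\alpha_p$, again $\alpha_p$. So the kernel of the tangent map is one-dimensional and its rank is $1$. Since $H^1_{dR}(Y_\lambda)\to H^1(Y_\lambda,\mathcal O)$ is onto, $\beta_\lambda$ has rank $2+1$.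

\emph{$\alpha$ has rank $3$ at every $\lambda$.} We have $\ker\alpha_\lambda\subset\ker\mathrm{Fr}_A^*=\Omega_B$. By Lemma~\ref{lem:local}, $d\xi_2=t^pd\xi_1$ on $Y$ over $U_0$, with $d\xi_1\ne0$ on every fiber; over $U_1$, $d\xi_1=s^pd\xi_2$ with $d\xi_2\neq0$ on every fiber. As $H^0(Y_\lambda,\Omega^1)\subset H^1_{dR}(Y_\lambda)$, the restriction $\alpha_\lambda|_{\Omega_B}$ has rank $1$, and $\alpha_\lambda$ has rank $4-1$.

\emph{The filtration.} Let $\mathcal K=\alpha(\Omega_B\otimes\mathcal O)$ and $\mathcal I=\operatorname{im}\alpha$. By constancy of ranks these are subbundles, of ranks $1$ and $3$, and they are horizontal since $\alpha$ is. As $\beta\alpha$ kills $\Omega_B$, we have $\mathcal K\subset\ker\beta$; both are line subbundles, so $\mathcal K=\ker\beta$.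

The bundle $\mathcal K$ has the flat generators $\kappa_0=\alpha(d\xi_1)$ over $U_0$ and $\kappa_1=\alpha(d\xi_2)$ over $U_1$, with $\kappa_1=t^p\kappa_0$. This is $\mathrm{Fr}^*\mathcal O(1)$ with its canonical connection. The map $\alpha$ induces a horizontal surjection $(H_B/\Omega_B)\otimes\mathcal O\to\mathcal I/\mathcal K$ of bundles of rank $2$, hence an isomorphism. Finally, since $\ker\beta=\mathcal K\subset\mathcal I$ and $\beta(\mathcal I)=C\otimes\mathcal O$, the map $\beta$ identifies $\mathcal N:=\mathcal H/\mathcal I$ with
\[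
\beta(\mathcal H)/(C\otimes\mathcal O)\subset(H_A/C)\otimes\mathcal O,
\]
a horizontal line subbundle of $(\mathcal O^2,d)$. So $\mathcal N=\mathrm{Fr}^*\mathcal N_0$ with canonical connection. Its degree follows from that of $\mathcal H$: since $\Lambda^2(g_*\Omega^1_{Y/\mathbb P^1})=g_*\omega_{Y/\mathbb P^1}$ and $\Lambda^2R^1g_*\mathcal O_Y=R^2g_*\mathcal O_Y$, equation \eqref{eq:canonical} gives
\[
\deg\mathcal H=\deg g_*\Omega^1_{Y/\mathbb P^1}+\deg R^1g_*\mathcal O_Y=(p-1)+(1-p)=0 .
\]
Hence $p+0+p\deg\mathcal N_0=0$, and $\mathcal N_0\cong\mathcal O(-1)$.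
\end{proof}

\begin{proposition}
$H^3_{dR}(X/K)=0$, and moreover $H^3_{dR}(Y/K)^+=0$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:H}, $\Lambda^2\mathcal H$ has a horizontal filtration whose graded pieces are two copies of $\mathrm{Fr}^*\mathcal O(1)$ (from $\mathcal K\otimes\mathcal I/\mathcal K$), two copies of $(\mathcal O,d)$ (from $\Lambda^2(\mathcal I/\mathcal K)$ and $\mathcal K\otimes\mathcal H/\mathcal I$), and two copies of $\mathrm{Fr}^*\mathcal O(-1)$ (from $\mathcal I/\mathcal K\otimes\mathcal H/\mathcal I$). Each has vanishing $\mathbb H^1$ by Lemma~\ref{lem:window}, hence so does $\Lambda^2\mathcal H$. Apply Lemmas~\ref{lem:GM} and~\ref{lem:XtoY}.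
\end{proof}

\subsection{No lifting to characteristic $0$}
Let $\mathcal X$ be a lifting of $X$ to a complete discrete valuation ring $R$ of characteristic $0$, with generic fiber $\mathcal X_\eta$. The locus where $\mathcal X\to\operatorname{Spec}R$ is not smooth is closed, and by properness its image is closed; the image does not contain the closed point, so it is empty. Universal coefficients give $H^3_{dR}(\mathcal X/R)\otimes_RK\hookrightarrow H^3_{dR}(X/K)=0$. Hence $H^3_{dR}(\mathcal X/R)=0$ by Nakayama, and $H^3_{dR}(\mathcal X_\eta)=0$. On the other hand semicontinuity gives $h^1(\mathcal O_{\mathcal X_\eta})=h^2(\mathcal O_{\mathcal X_\eta})=0$ and $h^0(\mathcal O_{\mathcal X_\eta})=1$, so by constancy of the Euler characteristic $h^3(\mathcal O_{\mathcal X_\eta})=p-2>0$. In characteristic $0$ the Hodge--de Rham spectral sequence of the smooth proper $\mathcal X_\eta$ degenerates, and $H^3(\mathcal O_{\mathcal X_\eta})$ is a nonzero quotient of $H^3_{dR}(\mathcal X_\eta)=0$, a contradiction.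

\subsection{No lifting to $W_2(K)$}\label{sub:W2}
Suppose $X$ lifts to $W_2(K)$; the lifting is smooth because it is flat with smooth special fiber, and its twist by the Frobenius of $W_2(K)$ lifts $X'$. Then \cite[Thm.~2.1]{DI} gives $\tau_{<p}\mathrm{Fr}_*\Omega_X^\bullet\cong\bigoplus_{i<p}\Omega^i_{X'}[-i]$. In particular $\mathcal O_{X'}=\tau_{\le0}\mathrm{Fr}_*\Omega^\bullet_X\to\tau_{<p}\mathrm{Fr}_*\Omega_X^\bullet$ is a split injection. Since $p\ge3$, $\mathbb H^2(\tau_{\ge p}\mathrm{Fr}_*\Omega_X^\bullet)=0$, so $\mathbb H^3(\tau_{<p}\mathrm{Fr}_*\Omega_X^\bullet)\to H^3_{dR}(X)$ is injective. Thus the edge map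
\begin{equation}\label{eq:edge}
H^3(X',\mathcal O_{X'})\to H^3_{dR}(X)
\end{equation}
of the conjugate spectral sequence is injective. But its source has dimension $p-2>0$ and its target is $0$. This contradiction completes the proof of Theorem~\ref{thm:main}(ii). \qed

\begin{remark}\label{rem:Y}
The threefold $Y$ is not $W_2(K)$-liftable either. If it were, the map \eqref{eq:edge} for $Y$ would be injective by the same argument. It is canonical, hence commutes with $-1$. But $H^3(Y',\mathcal O)^+$ has dimension $p-2>0$ (Section~\ref{sec:kummer}), while $H^3_{dR}(Y)^+=0$.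
\end{remark}

\section{A vanishing lemma with boundary}\label{sec:lemma}

The following lemma is modeled on arguments of Deligne--Illusie, Esnault--Viehweg and Hara. For a $\mathbb Q$-divisor $H$, $\lceil H\rceil$ is the round-up of coefficients. Let $G$ be a simple normal crossing (SNC) divisor on a smooth variety $V$. We say that $(V,G)$ \emph{lifts to $W_2(K)$} if there are a smooth lift of $V$ and a relative SNC divisor on it whose components lift those of $G$.

\begin{lemma}\label{lem:vanishing}
Let $V$ be smooth projective of dimension $d\le p$ over $K$ and $G\subset V$ an SNC divisor, possibly $0$, such that $(V,G)$ lifts to $W_2(K)$. Let $H$ be an ample $\mathbb Q$-divisor whose fractional part is supported in $G$. Then $H^i(V,\mathcal O(-\lceil H\rceil))=0$ for $i<d$.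
\end{lemma}

For $G=0$ this is the Deligne--Illusie criterion. Its proof compares $\mathcal O(-H)$ with $\mathcal O(-pH)$ by means of $\mathrm{Fr}^*\mathcal O_{V'}(-H')=\mathcal O(-pH)$. In general $p\lceil H\rceil\ne\lceil pH\rceil$; step (b) below shows that the logarithmic complex absorbs the difference.

\begin{proof}
Let $M_e=\lceil p^eH\rceil$ and $B_e=pM_e-M_{e+1}$ for $e\ge0$. For real $a$ we have $p\lceil a\rceil-p<pa\le\lceil pa\rceil\le p\lceil a\rceil$, so $p\lceil a\rceil-\lceil pa\rceil\in[0,p-1]$, and it is $0$ if $a\in\mathbb Z$. Hence $B_e$ is supported in $G$ with coefficients in $[0,p-1]$.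

(a) By \cite[4.2.3]{DI}, $\tau_{<p}\mathrm{Fr}_*\Omega_V^\bullet(\log G)\cong\bigoplus_{i<p}\Omega^i_{V'}(\log G')[-i]$.

(b) \emph{If $B$ is an integral divisor with $0\le B\le(p-1)G$, the inclusion $\Omega_V^\bullet(\log G)\subset\Omega_V^\bullet(\log G)(B)$ is a quasi-isomorphism.} We may lower one coefficient of $B$ by $1$ at a time. So it suffices to show that the quotient of $\Omega^\bullet(\log G)(B)$ by $\Omega^\bullet(\log G)(B-G_1)$ is acyclic, where $G_1$ is a component with coefficient $b\in[1,p-1]$ in $B$. Near a point of $G_1$ choose local coordinates $z_1,\dots,z_d$ with $G_1=\{z_1=0\}$ and $G=\{z_1\cdots z_r=0\}$, and write $B=\sum_{i\le r}b_i\{z_i=0\}$ with $b_1=b$. The quotient consists of classes of $\prod z_i^{-b_i}\omega$ with $\omega$ a logarithmic form taken modulo $z_1$. Let $\theta=z_1\partial_{z_1}$. Contraction $\iota_\theta$ acts on the quotient, and so does $L_\theta=d\iota_\theta+\iota_\theta d$. The derivation $L_\theta$ kills $dz_i/z_i$ for $i\le r$ and $dz_i$ for $i>r$, and $\theta a=z_1\partial_{z_1}a\in(z_1)$ for every function $a$; so $L_\theta\omega\equiv0$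 modulo $z_1$. Since $\theta\bigl(\prod z_i^{-b_i}\bigr)=-b\prod z_i^{-b_i}$, $L_\theta$ acts on the quotient as multiplication by $-b$, which is invertible in $K$. So the identity is homotopic to $0$, and the quotient is acyclic.

(c) Tensor (a), and the direct image under $\mathrm{Fr}$ of (b) for $B=B_e$, with $\mathcal O_{V'}(-M_e')$. We have $\mathrm{Fr}^*\mathcal O_{V'}(-M_e')=\mathcal O(-pM_e)$ and $B_e-pM_e=-M_{e+1}$. So the two complexes in (b) become quasi-isomorphic complexes with terms $\Omega^i(\log G)(-pM_e)$ and $\Omega^i(\log G)(-M_{e+1})$, and the truncation $\tau_{<p}$ of the first is $\bigoplus_{i<p}\Omega^i_{V'}(\log G')(-M'_e)[-i]$. For $n<d\le p$ we obtain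
\[
\sum_{i+j=n}h^j\bigl(\Omega^i(\log G)(-M_e)\bigr)\le\dim\mathbb H^n\bigl(V,\Omega^\bullet(\log G)(B_e-pM_e)\bigr)\le\sum_{i+j=n}h^j\bigl(\Omega^i(\log G)(-M_{e+1})\bigr).
\]
The first inequality holds because all $i\le n$ are $<p$ and $\mathbb H^n(\tau_{<p})\to\mathbb H^n$ is injective for $n\le p$; the second is the spectral sequence of form degree.

(d) Choose $m\ge 1$ with $mH$ integral and write $p^e=am+r$ with $0\le r<m$. Then $M_e=a(mH)+\lceil rH\rceil$, with finitely many possibilities for $\lceil rH\rceil$, and $a\to\infty$ with $e$. As $j\le n<d$, Serre duality and Serre vanishing for the ample divisor $mH$ show that the right-hand side in (c) vanishes for $e\gg0$. Descending in $e$, the left-hand side vanishes for $e=0$; its term $i=0$ is $h^n(\mathcal O(-\lceil H\rceil))$.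
\end{proof}

\section{The model case: Kodaira vanishing on $Y$}\label{sec:model}

Before treating $X$ we carry out the transfer argument on $Y$, where nothing has to be resolved. By Remark~\ref{rem:Y} the criterion of Deligne and Illusie cannot be applied to $Y$ directly. The following consequence of vanishing on fibers is needed for $Y$ and for $\widetilde Y$.

\begin{lemma}\label{lem:fibers}
Let $h:S\to\mathbb P^1$ be $g:Y\to\mathbb P^1$ or $\tilde f:\widetilde Y\to\mathbb P^1$, and let $N$ be ample on $S$. Then
\[
H^i(S,N^{-1}\otimes h^*\mathcal O(k))=0\qquad\text{for } i=0,1\text{ and all }k\in\mathbb Z .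
\]
\end{lemma}

\begin{proof}
Abelian surfaces lift to $W_2(K)$ (Grothendieck; see Oort \cite{Oort}). Points lift by smoothness, and blowing up the lifted points lifts $\widetilde Y_\lambda$. So all fibers $S_\lambda$ lift, and Lemma~\ref{lem:vanishing} with $G=0$, $d=2$ gives $H^0(S_\lambda,N_\lambda^{-1})=H^1(S_\lambda,N_\lambda^{-1})=0$ for all $\lambda$. As $h$ is flat, base change yields $h_*N^{-1}=R^1h_*N^{-1}=0$. The claim follows from the projection formula and the Leray spectral sequence.
\end{proof}

\begin{proposition}\label{prop:model}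
Kodaira vanishing holds on $Y$.
\end{proposition}

\begin{proof}
Let $N$ be ample on $Y$. Degrees $0$ and $1$ are Lemma~\ref{lem:fibers} with $k=0$. For degree $2$ let $Q=\pi_*\mathcal O_{V_0}/\mathcal O_Y$. By \eqref{eq:filtration} it is filtered with graded pieces $g^*\mathcal O(k)$, $1\le k\le p-1$, so $H^1(Y,N^{-1}\otimes Q)=0$ by Lemma~\ref{lem:fibers}. Therefore
\[
H^2(Y,N^{-1})\hookrightarrow H^2(Y,N^{-1}\otimes\pi_*\mathcal O_{V_0})=H^2(V_0,\pi^*N^{-1}).
\]
Since $\pi$ is finite, $\pi^*N$ is ample. The threefold $V_0=E\times E\times\mathbb P^1$ lifts to $W_2(K)$ factor by factor, and $3\le p$. So the right-hand side vanishes by Lemma~\ref{lem:vanishing} with $G=0$, $d=3$.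
\end{proof}

The lift of $V_0$ need not be compatible with the quotient map $\pi$, and $D$ is not lifted; only $V_0$ itself must lift. This freedom is what we exploit next.

\section{Kodaira vanishing on $X$}\label{sec:kodaira}

\subsection{Reduction to $\widetilde Y$, and the inseparable cover}
Let $L$ be ample on $X$. Then $\varpi^*L$ is ample because $\varpi$ is finite. As $p\neq2$, $\mathcal O_X$ is a direct summand of $\varpi_*\mathcal O_{\widetilde Y}$, so $H^i(X,L^{-1})\subset H^i(\widetilde Y,\varpi^*L^{-1})$. Theorem~\ref{thm:main}(iii) therefore follows from: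

\begin{proposition}\label{prop:tilde}
$H^i(\widetilde Y,N^{-1})=0$ for every ample $N$ on $\widetilde Y$ and every $i<3$.
\end{proposition}

Fix an ample $N$ on $\widetilde Y$. For $i\le1$ the proposition is Lemma~\ref{lem:fibers}. For $i=2$ we pull $\pi$ back along the blow-up $\sigma$. The objects of this section fit into the diagram
\[
\begin{array}{ccccc}
V&\xrightarrow{\ \rho\ }&W&\xrightarrow{\ q_1\ }&\widetilde Y\\
&{\scriptstyle\tau}\searrow&\big\downarrow&&\big\downarrow{\scriptstyle\sigma}\\
&&V_0&\xrightarrow{\ \pi\ }&Y
\end{array}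
\qquad\quad W:=V_0\times_Y\widetilde Y,\qquad q:=q_1\rho,
\]
in which $V$ is a resolution of $W$, still to be constructed. The map $\pi$ is finite between smooth threefolds, hence flat. So $W=\mathrm{Bl}_JV_0$ with $J=I\mathcal O_{V_0}$, and $q_{1*}\mathcal O_W=\sigma^*\pi_*\mathcal O_{V_0}$. The pieces in \eqref{eq:filtration} are locally free, so $q_{1*}\mathcal O_W/\mathcal O_{\widetilde Y}$ is filtered with graded pieces $\tilde f^*\mathcal O(k)$, $1\le k\le p-1$. As in Proposition~\ref{prop:model}, Lemma~\ref{lem:fibers} gives
\begin{equation}\label{eq:inject}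
H^2(\widetilde Y,N^{-1})\hookrightarrow H^2(\widetilde Y,N^{-1}\otimes q_{1*}\mathcal O_W)=H^2(W,q_1^*N^{-1}).
\end{equation}
Now two difficulties appear. The center $V(J)$ is not reduced: we shall see that locally $J=(u,x^p)$, so $W$ has a chart $x^p=u\xi'$ and is singular along curves. And after resolving, $q^*N$ is trivial on the curves contracted by $q$, so it is not ample. The remedy is to resolve by blow-ups whose centers can be lifted to $W_2(K)$, and to apply Lemma~\ref{lem:vanishing} with the exceptional divisor as boundary.

\subsection{The resolution $V\to W$}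
Let $P=(P_1,P_2)\in A[2](K)$. Choose an open neighborhood $E_i$ of $P_i$ in $E$ and $x_i$ as in Lemma~\ref{lem:z} on $E_i$, vanishing exactly at $P_i$ (subtract a constant, then shrink). Shrink further so that $E_i$ contains no $2$-torsion point other than $P_i$. We work on $E_1\times E_2\times U_0$ and its image in $Y$, which is open and meets $T$ only in $T_P$. There the locus $u=\xi_1=0$ in $Y$ is \'etale over $U_0$, by Lemma~\ref{lem:local}. At each of its points $x_1=0$ and $x_2=u+tx_1=0$, and conversely $u$ and $\xi_1$ vanish on $T_P$. So this locus coincides with $T_P$ as a set, and, being reduced, as a scheme. Hence, with $x:=x_1$,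
\[
I=(u,\xi_1),\qquad J=(u,x^p),\qquad (x,u,t)\ \text{\'etale coordinates on }V_0 .
\]
Over $U_1$ the same holds with $(v,\xi_2,x_2,s)$ in place of $(u,\xi_1,x_1,t)$.

We principalize $J$ by blowing up reduced centers. Put $J_0=J$ and inductively
\[
Z_j=V(J_j)_{\mathrm{red}},\qquad \varphi_{j+1}:V_{j+1}=\mathrm{Bl}_{Z_j}V_j\to V_j,\qquad J_{j+1}=J_j\mathcal O_{V_{j+1}}(F_{j+1}),
\]
where $F_{j+1}$ is the exceptional divisor; strict transforms of the $F_i$ are denoted by the same letter. All $16$ points $P$ are treated at once, so $Z_j$ and $F_j$ have $16$ disjoint components. These objects are defined globally over $\mathbb P^1$, since $J$ is.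

\begin{lemma}\label{lem:charts}
For $0\le j<p$, near $Z_j$ there are, over $U_0$, \'etale coordinates $(x,u_j,t)$ with $u=x^ju_j$ and
\[
J_j=(u_j,x^{p-j}),\qquad Z_j=\{x=u_j=0\},\qquad F_j=\{x=0\}\quad(j\ge1),
\]
and no $F_i$ with $1\le i<j$ meets this neighborhood. The same holds over $U_1$ with $x_2$, $v$ and $s$ in place of $x$, $u$ and $t$. Moreover $J_p=(1)$.
\end{lemma}

\begin{proof}
For $j=0$ put $u_0=u$. Suppose the statement holds for some $j$ with $0\le j<p$, and blow up $Z_j$. Outside the preimage of the given neighborhood of $Z_j$ nothing changes and $J_{j+1}=J_j=(1)$.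

In the chart $u_j=xu_{j+1}$, with \'etale coordinates $(x,u_{j+1},t)$, we have $J_j\mathcal O_{V_{j+1}}=x\cdot(u_{j+1},x^{p-j-1})$ and $F_{j+1}=\{x=0\}$, so $J_{j+1}=(u_{j+1},x^{p-j-1})$. If $j\ge1$, the strict transform of $F_j=\{x=0\}$ does not meet this chart.

In the chart $x=u_jx'$, with \'etale coordinates $(u_j,x',t)$, we have $F_{j+1}=\{u_j=0\}$ and $J_j\mathcal O_{V_{j+1}}=(u_j,\,u_j^{p-j}x'^{\,p-j})=(u_j)$, so $J_{j+1}=(1)$. If $j\ge1$, the strict transform of $F_j$ is $\{x'=0\}$.

So if $j+1<p$, then $Z_{j+1}$ lies in the first chart, where the statement for $j+1$ holds. For $j+1=p$ we get $(u_p,1)=(1)$ in the first chart too, so $J_p=(1)$.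
\end{proof}

Put $V=V_p$ and $\tau:V\to V_0$. The proof gives the following facts.
\begin{itemize}
\item $Z_0$ is the union of the sections $\{P\}\times\mathbb P^1$. For $1\le j<p$, $Z_j\subset F_j$, and each component of $Z_j$ is a section of the $\mathbb P^1$-bundle $F_j\to Z_{j-1}$ over the corresponding component. So every component of $Z_j$ is isomorphic to $\mathbb P^1$.
\item $Z_j$ is disjoint from the strict transforms of $F_i$ for $i<j$.
\item $\sum_jF_j$ is an SNC divisor on $V$: over each $P$ the $F_j$ are smooth, and $F_j$ meets only $F_{j\pm1}$, transversally (coordinates $(u_j,x',t)$ in the second chart). They form a chain $F_1,F_2,\dots,F_p$.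
\item $J\mathcal O_V$ is invertible, so there is a morphism $\rho:V\to W=\mathrm{Bl}_JV_0$ over $V_0$.
\end{itemize}

\begin{lemma}\label{lem:rational}
$R\rho_*\mathcal O_V=\mathcal O_W$. Hence $H^2(W,q_1^*N^{-1})=H^2(V,q^*N^{-1})$.
\end{lemma}

\begin{proof}
Over $V_0\setminus Z_0$ the map $\rho$ is an isomorphism. Near $\{P\}\times U_0$ the chain $V\to W\to V_0$ is the base change along the smooth map $(x,u):V_0\to\mathbb A^2$ of
\[
S_p\xrightarrow{\ b\ }S_J\xrightarrow{\ a\ }\mathbb A^2,
\]
where $S_J=\mathrm{Bl}_{(u,x^p)}\mathbb A^2$, and $S_p\to\mathbb A^2$ is the corresponding sequence of $p$ point blow-ups; the same is true over $U_1$. The surface $S_J$ has two charts: a plane with coordinates $x$ and $u/x^p$, and the hypersurface $x^p=u\xi'$, whose only singular point is the origin. So $S_J$ is normal and $b_*\mathcal O=\mathcal O$. As $b$ is birational and projective onto a normal surface, it is an isomorphism over the complement of a finite set, and $R^1b_*\mathcal O$ has finite support. In the exact sequence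
\[
R^1(ab)_*\mathcal O\to a_*R^1b_*\mathcal O\to R^2a_*(b_*\mathcal O)
\]
the first term vanishes because $ab$ is a composite of point blow-ups of smooth surfaces, and the last because the fibers of $a$ have dimension $\le1$. So $a_*R^1b_*\mathcal O=0$, and $R^1b_*\mathcal O=0$ because its support is finite. Higher direct images vanish by fiber dimension. Flat base change gives the first assertion, the projection formula the second.
\end{proof}

\subsection{Lifting $V$ and its boundary to $W_2(K)$}
The first center $Z_0$ lifts with $A$ and its points. Each later center lies in an exceptional divisor, and we lift it there. The obstruction is governed by the normal bundle $N_{Z_j/F_j}$.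

\begin{lemma}\label{lem:degree}
For $1\le j<p$, on every component of $Z_j$ one has $N_{Z_j/F_j}\cong\mathcal O_{\mathbb P^1}(j+1)$.
\end{lemma}

\begin{proof}
We work on one component, with $F_j$ taken in $V_j$. We have $F_j=\mathbb P(N_{Z_{j-1}/V_{j-1}})$, the bundle of lines in the normal bundle. The section $Z_j$ corresponds to a line subbundle $\ell_j\subset N_{Z_{j-1}/V_{j-1}}$, and under $Z_j\cong Z_{j-1}\cong\mathbb P^1$
\begin{equation}\label{eq:normal}
N_{Z_j/F_j}=\mathcal Hom\bigl(\ell_j,\,N_{Z_{j-1}/V_{j-1}}/\ell_j\bigr),\qquad\mathcal O(F_j)|_{Z_j}=\ell_j .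
\end{equation}

\emph{$j=1$.} Here $N_{Z_0/V_0}=\operatorname{Lie}A\otimes\mathcal O\cong\mathcal O^2$. Over $U_0$ the section $Z_1=\{x=u_1=0\}$ is the direction $du=0$ along $Z_0$, that is, $dx_2=t\,dx_1$; it is spanned by $\delta_1+t\delta_2$. So $\ell_1$ is the tautological line spanned by $\lambda_0\delta_1+\lambda_1\delta_2$, $\ell_1\cong\mathcal O(-1)$, and $N_{Z_1/F_1}\cong\mathcal Hom(\mathcal O(-1),\mathcal O(1))=\mathcal O(2)$.

\emph{$j\ge2$.} By \eqref{eq:normal} for $j-1$ there is an exact sequence
\[
0\to N_{Z_{j-1}/F_{j-1}}\to N_{Z_{j-1}/V_{j-1}}\to\ell_{j-1}\to0 .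
\]
The strict transform of $F_{j-1}$ meets $F_j$ in the section given by the subbundle $N_{Z_{j-1}/F_{j-1}}$. Since $Z_j$ is disjoint from it, $\ell_j$ is a complement of this subbundle. So $\ell_j\cong\ell_{j-1}\cong\mathcal O(-1)$ and $N_{Z_{j-1}/V_{j-1}}/\ell_j\cong N_{Z_{j-1}/F_{j-1}}$. By \eqref{eq:normal}, $\deg N_{Z_j/F_j}=\deg N_{Z_{j-1}/F_{j-1}}+1=j+1$.
\end{proof}

\begin{proposition}\label{prop:lift}
The pair $(V,\sum_jF_j)$ lifts to $W_2(K)$.
\end{proposition}

\begin{proof}
Lift $E$ and $\mathbb P^1$ to $W_2(K)$ (curves are unobstructed), and lift the $2$-torsion points of $E$ by smoothness. This lifts $V_0\supset Z_0$; blowing up the lift of $Z_0$ lifts $V_1\supset F_1$.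

Let $1\le j<p$, and suppose given a smooth lift $\widehat V_j$ of $V_j$ with lifts of $F_1,\dots,F_j$ as smooth divisors. Lift $Z_j$ to a flat closed subscheme of the lift of $F_j$: local lifts exist and form a torsor under $N_{Z_j/F_j}$, so the obstruction lies in $H^1(Z_j,N_{Z_j/F_j})$, which vanishes by Lemma~\ref{lem:degree}. Locally the lifts of $F_j$ and $Z_j$ are $\{\hat x=0\}$ and $\{\hat x=\hat u_j=0\}$ for suitable lifts $\hat x,\hat u_j$ of $x,u_j$; together with a lift $\hat t$ of $t$ these are \'etale coordinates on $\widehat V_j$, since a map between flat lifts is \'etale if its reduction is. Blow up the lift of $Z_j$. The two charts in the proof of Lemma~\ref{lem:charts}, written with $\hat x,\hat u_j$, show that the result is a smooth lift of $V_{j+1}$, that its exceptional divisor lifts $F_{j+1}$, and that the strict transform of the lift of $F_j$ lifts that of $F_j$. The other $F_i$ do not meet the center. In the second chart $F_{j+1}$ and $F_j$ lift to coordinate hyperplanes $\{\hat u_j=0\}$ and $\{\hat x'=0\}$, and the later centers are disjoint from $F_j$.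 So after the last step the lift of $\sum_jF_j$ is a relative SNC divisor.
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:main}(iii)}
\emph{There is a divisor $G_0=\sum g_jF_j$ on $V$, with all $g_j$ positive integers, such that $-G_0$ is $\tau$-ample.} Start with $G^{(0)}=0$. Suppose that $G^{(j-1)}$ is an integral divisor on $V_{j-1}$ with positive coefficients on $F_1,\dots,F_{j-1}$ and that $-G^{(j-1)}$ is ample relative to $V_{j-1}\to V_0$. Put $G^{(j)}=m\,\varphi_j^*G^{(j-1)}+F_j$. Since $-F_j$ is $\varphi_j$-ample, $-G^{(j)}$ is ample relative to $V_j\to V_0$ for $m\gg0$, and $G^{(j)}$ has positive coefficients on $F_1,\dots,F_j$. Take $G_0=G^{(p)}$.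

As $\pi$ is finite, $-G_0$ is ample relative to $\pi\tau=\sigma q:V\to Y$. Every fiber of $q$ is a closed subscheme of a fiber of $\sigma q$, so $-G_0$ is also ample relative to $q:V\to\widetilde Y$. As $N$ is ample, $q^*N^{\otimes k}\otimes\mathcal O(-G_0)$ is ample for $k\gg0$. Fix such a $k>\max_jg_j$, choose a divisor $\Delta$ on $V$ with $\mathcal O(\Delta)\cong q^*N$, and put
\[
H=\Delta-\tfrac1kG_0 .
\]
This $\mathbb Q$-divisor is ample, its fractional part is supported in $\sum F_j$, and $\lceil H\rceil=\Delta$ because $0<g_j/k<1$. By Proposition~\ref{prop:lift} and Lemma~\ref{lem:vanishing}, with $d=3\le p$,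
\[
H^2(V,q^*N^{-1})=H^2(V,\mathcal O(-\lceil H\rceil))=0 .
\]
Together with \eqref{eq:inject} and Lemma~\ref{lem:rational} this gives $H^2(\widetilde Y,N^{-1})=0$. This proves Proposition~\ref{prop:tilde}, and with it Theorem~\ref{thm:main}(iii). \qed

\begin{thebibliography}{9}

\bibitem{BBM} P.~Berthelot, L.~Breen, W.~Messing, \emph{Th\'eorie de Dieudonn\'e cristalline II}.

\bibitem{DI} P.~Deligne, L.~Illusie, Invent. Math. \textbf{89} (1987).

\bibitem{Oort} F.~Oort, \emph{Finite group schemes, local moduli for abelian varieties, and lifting problems}, Compositio Math. \textbf{23} (1971).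

\bibitem{Takayama} Y.~Takayama, \emph{Kodaira type vanishing theorem for the Hirokado variety}, arXiv:1204.1622 (2012).

\end{thebibliography}

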